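\title{Simplicial embeddings of pants graphs need not be totally geodesic}

\begin{abstract}
We disprove the conjecture that the image of every simplicial embedding between pants graphs is totally geodesic. Let $c$ be a non-separating curve on the four-holed torus $\Sigma_{1,4}$. Cutting along $c$ gives a six-holed sphere, and $P\mapsto P\cup\{c\}$ embeds $\mathcal P(\Sigma_{0,6})$ into $\mathcal P(\Sigma_{1,4})$. For every $K\ge2$ we construct two vertices of $\mathcal P(\Sigma_{0,6})$ at distance at least $\frac{13}{3}(K-1)$ whose images are at distance at most $4K+2C_1$, with $C_1$ independent of $K$. The example propagates to every target surface of genus at least one and Euler characteristic at most $-4$.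
\end{abstract}

\section{Introduction}

Let $\Sigma=\Sigma_{g,r}$ be a compact orientable surface of genus $g$ with $r$ boundary components, called \emph{holes}, and suppose that its \emph{complexity} $3g-3+r$ is positive. A \emph{curve} is the isotopy class of a simple closed curve that is essential (it bounds no disc) and non-peripheral (it is not parallel to a hole). A \emph{multicurve} is a set of distinct curves with pairwise disjoint representatives, and a \emph{pants decomposition} is a maximal multicurve. Two pants decompositions differ by an \emph{elementary move}, or \emph{move}, $\alpha\to\beta$ if one is obtained from the other by replacing a curve $\alpha$ by a curve $\beta$, keeping all other curves, and $\alpha,\beta$ intersect minimally in the component of $\Sigma$ cut along the other curves that contains them: once if that component is a one-holed torus, twice if it is a four-holed sphere. The \emph{pants graph} $\mathcal P(\Sigma)$ has the pants decompositions as vertices and the moves as edges. Edges have length one, so the distance $d_\Sigma$ counts the least number of moves needed to pass from one pants decomposition to another.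

A subgraph $Y\subset\mathcal P(\Sigma)$ is \emph{totally geodesic} if every geodesic of $\mathcal P(\Sigma)$ joining two vertices of $Y$ is contained in $Y$. A \emph{simplicial embedding} $\phi:\mathcal P(\Sigma_1)\to\mathcal P(\Sigma_2)$ is an injective map on vertices that sends adjacent vertices to adjacent vertices. The problem treated here is the following conjecture, taken from \cite{Estevez}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\Sigma_1$ and $\Sigma_2$ be compact orientable surfaces of positive complexity. The image of every simplicial embedding $\phi:\mathcal P(\Sigma_1)\to\mathcal P(\Sigma_2)$ is totally geodesic.}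
\medskip

A basic source of embeddings is to freeze some curves of $\Sigma_2$, leaving one complementary component $Z$ free, and to complete each pants decomposition of $Z$ by the frozen curves. For such an embedding the conjecture says that it never pays to remove a frozen curve and restore it later. This is plausible: removing the curve costs a move, restoring it costs another, and one expects a move in between to change what is visible in $Z$ by at most one move. Sometimes this expectation is a proof. If $\Sigma_2$ is planar and the frozen curve cuts off two holes, then capping one of them by a disc is a $1$-Lipschitz retraction onto $\mathcal P(Z)$, and the embedding preserves distances (Remark~\ref{rem:retraction}). When the frozen curve is non-separating, the expectation can fail.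

\begin{theorem}\label{thm:main}
Let $c\subset\Sigma=\Sigma_{1,4}$ be a non-separating curve and let $X\cong\Sigma_{0,6}$ be $\Sigma$ cut along $c$. Then $\phi:\mathcal P(X)\to\mathcal P(\Sigma)$, $\phi(P)=P\cup\{c\}$, is a simplicial embedding whose image is not totally geodesic. Moreover, there is a constant $C_1$ such that for every $K\ge2$ there are vertices $P,P'$ of $\mathcal P(X)$ with
\[
d_\Sigma(\phi P,\phi P')\le 4K+2C_1\qquad\text{and}\qquad d_X(P,P')\ge\tfrac{13}{3}(K-1).
\]
\end{theorem}

Theorem~\ref{thm:main} alone disproves the conjecture. The example can be carried into larger surfaces.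

\begin{theorem}\label{thm:general}
Let $n\ge6$ and suppose that a component of $\Sigma_2$ cut along a (possibly empty) multicurve is a $\Sigma_{1,n-2}$. Then some simplicial embedding $\mathcal P(\Sigma_{0,n})\to\mathcal P(\Sigma_2)$ has an image that is not totally geodesic. With $n=6$ this applies to every $\Sigma_2$ of genus at least $1$ with $\chi(\Sigma_2)\le-4$.
\end{theorem}

We make no claim about the remaining targets, namely planar $\Sigma_2$, and $\Sigma_2$ of genus at least $1$ with $\chi(\Sigma_2)\ge-3$.

The source of the example is a discrepancy of a single move. In $X$ there are four curves $x_1,\dots,x_4$, arranged cyclically around the annulus obtained by filling the four holes of $\Sigma$, such that $\{x_1,x_3\}$ and $\{x_2,x_4\}$ are multicurves. Passing from a pants decomposition containing the first pair to one containing the second takes five moves in $\mathcal P(X)$, but can be done in four moves in $\mathcal P(\Sigma)$ (Section~\ref{sec:model}). The four-move path stays away from the image of $\phi$, so it is not yet a counterexample: leaving the image and returning costs a fixed amount $2C_1$. To pay for this, the saving has to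 be collected $K$ times. We therefore take $P'=fP$, where $f$ is a product of $K$ high powers of Dehn twists, alternately about the two pairs. A twist about a curve is free at a vertex that contains the curve and expensive along a path that avoids it, so a short path from $P$ to $fP$ in $\mathcal P(X)$ is forced to visit the twisting curves in order (Sections~\ref{sec:twist} and~\ref{sec:force}). It is not forced to contain the two curves of a pair at the same time, so the count of five moves does not apply directly. Section~\ref{sec:tours} shows that the average cost is still at least $\frac{13}{3}>4$. The theorems are assembled in Section~\ref{sec:proofs}.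

\section{Curves, partitions and subsurfaces}\label{sec:prelim}

We write $i(\gamma,\gamma')$ for the geometric intersection number, the least number of intersection points of representatives. The curves $\gamma,\gamma'$ \emph{cross} if $i(\gamma,\gamma')>0$, and they are \emph{disjoint} if $i(\gamma,\gamma')=0$ and $\gamma\ne\gamma'$. A \emph{path} of length $n$ is a sequence $R_0,\dots,R_n$ of vertices in which consecutive ones are adjacent; the index is called \emph{time}. Each move removes one curve and creates one curve.

The following textbook facts are used throughout, for surfaces of positive complexity.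
\begin{itemize}
\item[(F1)] \emph{Geodesics.} Fix a hyperbolic metric with geodesic boundary, or a complete hyperbolic metric of finite area on the interior. Each curve has a unique closed geodesic representative, which is simple, and the geodesics of distinct curves $\gamma,\gamma'$ meet transversally in exactly $i(\gamma,\gamma')$ points. Hence finitely many curves can be put pairwise in minimal position at the same time.
\item[(F2)] \emph{Bigon criterion.} Two transverse simple closed curves are in minimal position if and only if no component of the complement of their union is a disc bounded by one arc of each.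
\item[(F3)] Disjoint simple closed curves represent a pants decomposition if and only if they cut the surface into pairs of pants; there are then $3g-3+r$ of them. By maximality, a curve that is not in a pants decomposition $P$ crosses some curve of $P$.
\item[(F4)] Homeomorphisms act on the pants graph by automorphisms. The Dehn twist $T_x$ about $x$ fixes every curve $\gamma$ with $i(\gamma,x)=0$; so it fixes every pants decomposition containing $x$. Twists about disjoint curves commute.
\item[(F5)] The pants graph is connected (Hatcher--Thurston).
\end{itemize}

\subsection*{Embeddings from subsurfaces}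

\begin{lemma}\label{lem:embed}
Let $A$ be a (possibly empty) multicurve on $S$, let $Z$ be a component of positive complexity of $S$ cut along $A$, and let $E$ be the union of $A$ with pants decompositions of the other components. Then $\phi(P)=P\cup E$ is a simplicial embedding $\mathcal P(Z)\to\mathcal P(S)$. If its image is totally geodesic, then $d_Z(P,P')\le d_S(\phi P,\phi P')$ for all $P,P'$.
\end{lemma}

\begin{proof}
Give $S$ a hyperbolic metric with geodesic boundary and make $A$ geodesic. Then $Z$ has geodesic boundary, and the geodesic of a curve of $Z$ lies in the interior of $Z$ and is a simple closed geodesic of $S$, different from the holes and from the geodesics of $E$. By (F1), distinct curves of $Z$ are distinct curves of $S$, not in $E$, with the same intersection numbers. Since $P\cup E$ cuts $S$ into pairs of pants, $\phi$ is well defined, and it is injective. For $\alpha\in P$, the component containing $\alpha$ of $S$ cut along $(P\cup E)\setminus\{\alpha\}$ is the component containing $\alpha$ of $Z$ cut along $P\setminus\{\alpha\}$. So $P,P'$ are adjacent if and only if $\phi P,\phi P'$ are, and a path in the image pulls back to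 a path of the same length. By (F5) there is a geodesic from $\phi P$ to $\phi P'$; if the image is totally geodesic, it lies in the image, and we pull it back.
\end{proof}

\subsection*{Planar surfaces}

Regard $\Sigma_{0,m}$ as the sphere with $m$ open discs removed. Every curve separates the sphere into two discs, its \emph{sides}, and so defines a \emph{partition} of the holes into two sets of size at least $2$. A curve \emph{encloses} a set of holes if that set is one of the two. Two partitions \emph{cross} if each part of one meets each part of the other. Most crossings in this paper are detected by partitions alone.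
\begin{itemize}
\item[(P0)] \emph{Intersection numbers are even. Two pants decompositions are adjacent if and only if they differ in one curve and the exchanged curves have $i=2$.} Indeed, all curves separate, and every complexity-one piece is a four-holed sphere.
\item[(P1)] \emph{Curves whose partitions cross, cross. Two curves with $i=0$ and equal partitions are equal.} Disjoint representatives cut the sphere into a disc $D$, an annulus and a disc $D'$. The sides $D$ and $D'$ do not meet, so the partitions do not cross; if they are equal, the annulus contains no hole and the curves are isotopic.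
\item[(P2)] \emph{Let $i(\gamma,\gamma')=2$, in minimal position.} Each side of $\gamma$ contains one arc of $\gamma'$, so $\gamma\cup\gamma'$ cuts the sphere into four discs, called \emph{regions}, which are the four intersections of a side of $\gamma$ with a side of $\gamma'$. Each is bounded by one arc of each curve, so by (F2) \emph{each region contains a hole, and the partitions cross}. If a region contains at least two holes, pushing its boundary inward gives its \emph{boundary curve}. By (F1) a curve disjoint from $\gamma$ and $\gamma'$ lies in one region and bounds there a disc with at least two holes; if that disc contains all holes of the region, the curve is the boundary curve. So \emph{a region with one hole contains no curve, a region with two holes contains only its boundary curve, and a curve in a region with three holes is the boundary curve or encloses exactly two of the three.}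
\item[(P3)] \emph{Let $i(\gamma,\gamma')=2$, let $\partial$ be the boundary curve of a region, and let $\eta$ be disjoint from $\gamma'$ with $i(\eta,\gamma)=2$. Then $i(\eta,\partial)\le2$.} Take geodesics. The boundary of the region lies in $\gamma\cup\gamma'$, which $\eta$ meets in two points, transversally and away from $\gamma\cap\gamma'$.
\end{itemize}

A \emph{chain} is a sequence of distinct holes with disjoint arcs joining consecutive ones; its curve is the boundary of a thin neighborhood. If two chains are disjoint, or one contains the other, their curves have $i=0$. If two chains meet exactly in one hole, which is an end of the first, thicken the second more than the first near that hole: the second curve then crosses the strip around the end arc of the first chain, and the curves meet in two points. So $i=2$ as soon as the partitions cross.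

\begin{lemma}\label{lem:cap}
Let $m\ge5$. Capping a hole $h$ of $\Sigma_{0,m}$ by a disc, discarding inessential and peripheral curves and identifying isotopic ones, maps pants decompositions to pants decompositions of $\Sigma_{0,m-1}$, and maps adjacent vertices to equal or adjacent vertices.
\end{lemma}

\begin{proof}
The pair of pants containing $h$ has at least one boundary component that is a curve, because $m\ge5$. It becomes an annulus, bounded either by a hole and a curve, which is discarded, or by two curves, which are identified. In both cases one curve disappears and the others cut $\Sigma_{0,m-1}$ into pairs of pants; apply (F3).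

Consider a move $\alpha\to\beta$ in the four-holed sphere $W$, and let $A$ be the set of common curves. If $h$ is a component of $\partial W$, then $W$ becomes a pair of pants, and each of $\alpha,\beta$ becomes parallel to a component of $\partial W$, that is, to a hole or to a curve of $A$. Both images then equal the image of $A$. Otherwise $h$ lies behind a component of $\partial W$ that is a curve, together with at least one other hole. So the four components of $\partial W$ cut off four sets of holes that remain non-empty after capping. The curves $\alpha,\beta$ divide these four sets into two pairs in different ways, by (P2) in $W$. Hence they remain essential and non-peripheral, their partitions cross, and they meet twice: $i(\alpha,\beta)=2$ after capping. Neither becomes isotopic to a curve of $A$, since those have $i=0$ with both. By (P0) the images are adjacent.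
\end{proof}

\begin{remark}\label{rem:retraction}
Let $\gamma\subset\Sigma_{0,m}$, $m\ge5$, enclose exactly two holes $h,h'$, and let $Z\cong\Sigma_{0,m-1}$ be its other side. Capping $h$ gives $Z$ with an annulus attached, and sends $P\cup\{\gamma\}$ to $P$. By Lemma~\ref{lem:cap} this map is $1$-Lipschitz, so $P\mapsto P\cup\{\gamma\}$ preserves distances. Theorem~\ref{thm:main} shows that for a non-separating curve on $\Sigma_{1,4}$ there is no $1$-Lipschitz retraction of this kind.
\end{remark}

\section{Four moves on the torus, five on the sphere}\label{sec:model}

\subsection*{The model}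

From the torus $\mathbb R^2/\mathbb Z^2$, with coordinates $(s,h)$, remove small open discs centered at $(\frac{2i-1}{8},\frac12)$, $i\in\mathbb Z/4$. This gives $\Sigma=\Sigma_{1,4}$ with holes $b_1,\dots,b_4$; indices are read modulo $4$. Homeomorphisms of $\Sigma$ act transitively on non-separating curves, so we may take $c=\{h=0\}$. Let $\alpha_i=\{s=\frac{i-1}{4}\}$, which passes between $b_{i-1}$ and $b_i$. Cutting along $c$ gives $X$, the annulus $S^1\times[0,1]$ with four discs removed: a sphere with holes $c_+=\{h=1\}$, $c_-=\{h=0\}$, $b_1,\dots,b_4$. The closed curve $\alpha_i$ of $\Sigma$ becomes an arc of $X$ from $c_-$ to $c_+$. Call a chain of holes $b_j$ \emph{horizontal} if its arcs are segments of $\{h=\frac12\}$ joining consecutive holes. We use the following curves of $X$ (Figure~\ref{fig:model}):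
\begin{itemize}
\item $x_i$, the curve of the horizontal chain $b_{i-1},b_i$, whose arc crosses $\alpha_i$;
\item $u_i$, the curve of the horizontal chain $b_{i-1},b_i,b_{i+1}$;
\item $z_i$, the curve of the chain $c_+,\alpha_i,c_-$; by (P1) it is also the curve of the horizontal chain $b_i,b_{i+1},b_{i+2},b_{i+3}$, which misses $\alpha_i$;
\item $e_i$, the curve of the chain formed by $c_+$, $b_i$ and the vertical segment joining them.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[very thick] (0,0)--(8,0); \draw[very thick] (0,4)--(8,4);
\foreach \x in {0,2,4,6,8} \draw[dashed,gray] (\x,0)--(\x,4);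
\foreach \x/\i in {0/1,2/2,4/3,6/4,8/1} \node at (\x,-0.3) {$\alpha_{\i}$};
\foreach \x/\i in {1/1,3/2,5/3,7/4} {\draw[fill=gray!20] (\x,2) circle (0.28); \node at (\x,2) {\small $b_{\i}$};}
\draw[rounded corners=8pt] (0.55,1.55) rectangle (3.5,2.45);
\draw[rounded corners=8pt] (4.5,1.55) rectangle (7.5,2.45);
\draw[rounded corners=8pt] (0.38,1.15) rectangle (5.6,2.85);
\draw[rounded corners=8pt] (0.2,0.55) rectangle (7.8,3.45);
\node[fill=white,inner sep=1pt] at (2.5,2.45) {\small $x_2$};
\node[fill=white,inner sep=1pt] at (6.5,2.45) {\small $x_4$};
\node[fill=white,inner sep=1pt] at (4.6,2.85) {\small $u_2$};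
\node[fill=white,inner sep=1pt] at (7,3.45) {\small $z_1$};
\node at (8.4,4) {$c_+$}; \node at (8.4,0) {$c_-$};
\end{tikzpicture}
\caption{The six-holed sphere $X$, drawn as a rectangle whose vertical sides are identified; gluing $c_+$ to $c_-$ gives $\Sigma_{1,4}$ and closes up the arcs $\alpha_i$. The curves $u_2$ and $x_4$ meet twice, and $x_2$ and $z_1$ are disjoint from both.}
\label{fig:model}
\end{figure}

The rotation $s\mapsto s+\frac14$ raises all indices by one. The reflection $s\mapsto-s$ sends $\alpha_i$ to $\alpha_{2-i}$ and $b_i$ to $b_{1-i}$. Together they generate a dihedral group of order $8$ that fixes $c_+$ and $c_-$; its reflections are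
\[
\rho_k:\quad x_j\mapsto x_{k-j},\qquad z_j\mapsto z_{k-j},\qquad u_j\mapsto u_{k-1-j},\qquad b_j\mapsto b_{k-1-j}\qquad(k\in\mathbb Z/4).
\]
The group is simply transitive on ordered pairs $(x_i,x_{i\pm1})$. We call $x_i$ and $x_{i\pm1}$ \emph{neighbors}, and put $V_j=\{x_1,x_3\}$ for $j$ even and $V_j=\{x_2,x_4\}$ for $j$ odd. By Lemma~\ref{lem:embed}, $\phi(P)=P\cup\{c\}$ is a simplicial embedding $\mathcal P(X)\to\mathcal P(\Sigma)$. Pants decompositions of $X$ have three curves, those of $\Sigma$ four.

\begin{lemma}\label{lem:table}
\begin{itemize}
\item[(a)] $x_i$ is disjoint from $x_{i+2}$, from $e_{i+2}$ and from $z_j$ for $j\ne i$; $u_i$ is disjoint from $x_i,x_{i+1},z_{i-1},z_{i+2}$.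
\item[(b)] $i(x_i,x_{i+1})=i(u_i,x_{i+2})=i(u_i,x_{i-1})=2$; $e_i$ crosses $x_i$; $u_i$ crosses $u_j$ for $i\ne j$.
\item[(c)] $i(z_i,x_i)=4$. The curves $z_1,\dots,z_4$ are distinct and cross pairwise.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The chains are disjoint or nested, and the partitions differ. (b) In the first three cases the chains meet in one common end hole, and the partitions cross: for $u_i$ and $x_{i+2}$ the four intersections are $\{b_{i+1}\}$, $\{b_{i-1},b_i\}$, $\{b_{i+2}\}$, $\{c_+,c_-\}$, and the other two cases have the same form. The curves $e_i,x_i$ enclose two pairs with exactly one common element, and $u_i,u_j$ enclose two different triples of holes $b_k$; such partitions cross.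

(c) Here the partitions do not cross, and we use (F2). The side $N$ of $z_i$ containing $c_\pm$ consists of collars of $c_+$ and $c_-$ joined by a strip along $\alpha_i$. The disc $D$ bounded by $x_i$ crosses the strip, so the curves meet in four points and their union has six complementary components: the rectangle $D\cap N$, bounded by four arcs; the two components of $D\setminus N$, containing $b_{i-1}$ and $b_i$; the two components of $N\setminus D$, containing $c_+$ and $c_-$; and the complement of $N\cup D$, containing $b_{i+1},b_{i+2}$. None is a bigon, so $i(z_i,x_i)=4$. By (a), $z_j\ne z_i$ for $j\ne i$; as their partitions are equal, they cross by (P1).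
\end{proof}

In particular every curve of $V_0$ crosses every curve of $V_1$.

\subsection*{The shortcut through the torus}

The curves $\alpha_i$ cut $\Sigma$ into four annuli with one hole each, so $H=\{\alpha_1,\dots,\alpha_4\}$ is a pants decomposition of $\Sigma$. The component of $\Sigma$ cut along $\alpha_2,\alpha_3,\alpha_4$ that contains $\alpha_1$ is the four-holed sphere with boundary $\alpha_4,b_4,b_1,\alpha_2$. In it $\alpha_1$ encloses $\{\alpha_4,b_4\}$ and $x_1$ encloses $\{b_4,b_1\}$; the partitions cross and the curves meet twice, so $\alpha_1\to x_1$ is a move. The move $\alpha_3\to x_3$ takes place in the four-holed sphere with boundary $\alpha_2,b_2,b_3,\alpha_4$, which misses $x_1$. So $H$ is joined by two moves to $H_0=\{x_1,\alpha_2,x_3,\alpha_4\}$ and, after rotating, by two moves to $H_1=\{\alpha_1,x_2,\alpha_3,x_4\}$: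
\[
H_0\to\{\alpha_1,\alpha_2,x_3,\alpha_4\}\to H\to\{\alpha_1,x_2,\alpha_3,\alpha_4\}\to H_1 .
\]
This is where it matters that $c$ is non-separating: the arcs $\alpha_i$ close up to four \emph{disjoint} curves. What $X$ offers in their place are the curves $z_i$, and these cross one another.

Fix $N\ge1$ and $K\ge1$, represent the twists $T_{x_i}$ by diffeomorphisms supported in the interior of $X$, so that they act on $X$ and on $\Sigma$, and put
\[
\tau_j=\prod_{x\in V_j}T_x^N,\qquad f_i=\tau_0\tau_1\cdots\tau_{i-1},\qquad f=f_K .
\]
Let $P_0\in\mathcal P(X)$ consist of three disjoint curves enclosing $\{c_+,b_1\}$, $\{c_+,b_1,b_2\}$ and $\{c_-,b_4\}$. Only one property of $P_0$ will be used: by partitions, it contains no $x_i$. Let $C_1=d_\Sigma(\phi P_0,H)$, which is finite by (F5) and does not depend on $N$ or $K$.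

\begin{proposition}\label{prop:upper}
For all $N,K\ge1$ we have $d_\Sigma(\phi P_0,\phi(fP_0))\le4K+2C_1$.
\end{proposition}

\begin{proof}
By (F4), $\tau_j$ fixes the vertex $H'\in\{H_0,H_1\}$ that contains $V_j$. So $d_\Sigma(H,\tau_jH)\le d_\Sigma(H,H')+d_\Sigma(\tau_jH',\tau_jH)\le4$, and
$d_\Sigma(H,fH)\le\sum_{i<K}d_\Sigma(f_iH,f_i\tau_iH)\le4K$. Since $f$ fixes $c$, we have $\phi(fP_0)=f\phi(P_0)$, which is at distance $C_1$ from $fH$.
\end{proof}

\subsection*{Five moves in the sphere}

\begin{example}\label{ex:five}
In $\mathcal P(X)$ there is the path
\begin{multline*}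
\{x_1,x_3,z_4\}\to\{x_1,u_1,z_4\}\to\{x_2,u_1,z_4\}\to\{x_2,u_1,e_3\}\\
\to\{x_2,u_1,z_3\}\to\{x_2,x_4,z_3\}.
\end{multline*}
Moves one, two and five are moves by Lemma~\ref{lem:table}. The chain of $e_3$ misses those of $x_2$ and $u_1$ and meets those of $z_3,z_4$ exactly in $c_+$, and the partitions $\{c_+,b_3\}$, $\{c_+,c_-\}$ cross; so $i(e_3,z_4)=i(e_3,z_3)=2$. Note where the time goes: the first two moves need $z_4$, the last needs $z_3$, and $z_4\to z_3$ is not a move because the partitions are equal.
\end{example}

We show that five is the minimum. The next lemma lists what can coexist with given curves.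

\begin{lemma}\label{lem:coexist}
\begin{itemize}
\item[(i)] A curve disjoint from $x_i$ and $x_{i+1}$ is $u_i$ or encloses exactly two of $b_{i+2},c_+,c_-$, and in the second case it is disjoint from $u_i$. If $\{x_i,A,B\}$ and $\{x_{i+1},A,B\}$ are pants decompositions, then $\{A,B\}=\{u_i,w\}$ with $w$ enclosing exactly two of $b_{i+2},c_+,c_-$.
\item[(ii)] The curves disjoint from $u_i$ and $x_{i+2}$ are exactly $x_i$ and $z_{i-1}$. Those disjoint from $u_i$ and $x_{i-1}$ are exactly $x_{i+1}$ and $z_{i+2}$.
\item[(iii)] The only curve disjoint from the three curves $x_j$, $j\ne k$, is $z_k$. No curve is disjoint from all of $x_1,\dots,x_4$.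
\item[(iv)] $z_i$ crosses $u_i$ and $u_{i-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The regions of $x_i\cup x_{i+1}$ have hole sets $\{b_{i-1}\}$, $\{b_i\}$, $\{b_{i+1}\}$, $\{b_{i+2},c_+,c_-\}$. The curve $u_i$ is disjoint from both curves and encloses the last set, so it is the boundary curve of the last region, and (P2) gives the first sentence. Two disjoint curves cannot both enclose two of the three holes: equal pairs make them equal and different pairs make them cross, by (P1). So one of $A,B$ is $u_i$.

(ii) The regions of $u_i\cup x_{i+2}$ have hole sets $\{b_{i-1},b_i\}$, $\{b_{i+1}\}$, $\{b_{i+2}\}$, $\{c_+,c_-\}$. By (P2) at most two curves are disjoint from both, and $x_i,z_{i-1}$ are two such. The reflection $\rho_{2i+1}$ fixes $u_i$ and sends $x_{i+2},x_i,z_{i-1}$ to $x_{i-1},x_{i+1},z_{i+2}$.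

(iii) Put $i=k+1$, so that the three curves are $x_i,x_{i+1},x_{i+2}$, and let $\gamma$ be disjoint from them. Since $u_i$ crosses $x_{i+2}$, part (i) shows that $\gamma$ is disjoint from $u_i$. By (ii), $\gamma$ is $x_i$ or $z_{i-1}$, hence $\gamma=z_k$. Conversely $z_k$ is disjoint from the three curves, and it crosses $x_k$.

(iv) The curve $z_i$ is disjoint from $x_{i+2}$ and is neither $x_i$ nor $z_{i-1}$; by (ii) it is not disjoint from $u_i$, and $z_i\neq u_i$ by partitions. The reflection $\rho_{2i}$ fixes $z_i$ and sends $u_i$ to $u_{i-1}$.
\end{proof}

\begin{lemma}\label{lem:five}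
A path in $\mathcal P(X)$ from a vertex containing $\{x_1,x_3\}$ to a vertex containing $\{x_2,x_4\}$, or vice versa, has length at least $5$.
\end{lemma}

\begin{proof}
Let $R_0\supset V,\dots,R_n\supset V'$ be such a path. Let $s$ be the last time with $R_s\cap V\ne\emptyset$, and $s'$ the first time after $s$ with $R_{s'}\cap V'\ne\emptyset$. No vertex meets both $V$ and $V'$. As $R_{s+1}$ misses $V$ and $R_{s'-1}$ misses $V'$, the vertex $R_s$ contains exactly one curve $p$ of $V$ and $R_{s'}$ exactly one curve $r$ of $V'$. Hence $s\ge1$ and $n-s'\ge1$, and $n\ge5$ if $s'-s\ge3$. Write $V=\{p,q\}$, $V'=\{r,r'\}$.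

\emph{Case $s'-s=2$.} Suppose $n\le4$; then $s=1$, $s'=3$, $n=4$. The first two moves remove $q$ and $p$, so the third curve $B$ of $R_0=\{p,q,B\}$ lies in $R_2$. The last two moves create $r$ and $r'$, so the third curve $B'$ of $R_4=\{r,r',B'\}$ lies in $R_2$. Thus $i(B,B')=0$, and $B\ne B'$ by Lemma~\ref{lem:coexist}(iii). A curve disjoint from $x_1,x_3$ lies in the four-holed sphere bounded by $x_1,x_3,c_+,c_-$, so it encloses $\{c_+,c_-\}$, $\{c_+,b_4,b_1\}$ or $\{c_+,b_2,b_3\}$; a curve disjoint from $x_2,x_4$ encloses $\{c_+,c_-\}$, $\{c_+,b_1,b_2\}$ or $\{c_+,b_3,b_4\}$. The partition given by $\{c_+,c_-\}$ crosses each of the four given by triples. A triple $\{c_+\}\cup J$ of the first list and a triple $\{c_+\}\cup J'$ of the second have $|J\cap J'|=1$, so the four intersections contain $c_+$, $c_-$, $J\setminus J'$, $J'\setminus J$, and the partitions cross. By (P1) both $B$ and $B'$ enclose $\{c_+,c_-\}$, and then $B=B'$, a contradiction.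

\emph{Case $s'-s=1$.} The move is $p\to r$. Using the dihedral group, let $p=x_1$, $r=x_2$, $q=x_3$, $r'=x_4$. By Lemma~\ref{lem:coexist}(i), $R_s=\{x_1,u_1,w\}$ and $R_{s+1}=\{x_2,u_1,w\}$, and $u_1$ crosses $x_3$ and $x_4$. Let $s-a$ be the last time before $s$ at which $x_3$ occurs and $s+1+b$ the first time after $s+1$ at which $x_4$ occurs. Then $a,b\ge1$ and $n\ge a+1+b$; we show $a+b\ge4$. The reflection $\rho_3$ exchanges $x_1,x_2$, exchanges $x_3,x_4$, exchanges $z_3,z_4$ and fixes $u_1$; combined with reversal of time it exchanges the roles of $a$ and $b$.

\emph{If $a=1$, then $w=z_4$.} Since $x_3\in R_{s-1}$ crosses $u_1$, the move into $R_s$ is $x_3\to u_1$, and $R_{s-1}=\{x_1,x_3,w\}$. So $w$ is disjoint from $x_1,x_2,x_3$, and $w=z_4$ by Lemma~\ref{lem:coexist}(iii).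

\emph{If $w=z_4$, then $b\ge3$.} Both $u_1$ and $z_4$ cross $x_4$ and must be removed, so $b\ge2$. If $b=2$, the two moves remove $u_1$ and $z_4$, and the second creates $x_4$. The second move is not $z_4\to x_4$, as $i(z_4,x_4)=4$. So the moves are $z_4\to y$ and $u_1\to x_4$, with $y\ne x_2$ disjoint from $u_1$ and $x_4$. By Lemma~\ref{lem:coexist}(ii), $y=z_3$. But $z_4$ and $z_3$ have equal partitions, contradicting (P2).

So $a=1$ implies $b\ge3$; by the symmetry, $b=1$ implies $a\ge3$; otherwise $a,b\ge2$.
\end{proof}

\section{Tours}\label{sec:tours}

We isolate the combinatorial condition that twisting will force on a short path.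

\begin{definition}
Let $K\ge1$, and let $W_i=V_i$ for all $i$, or $W_i=V_{i+1}$ for all $i$. A \emph{$K$-tour} of length $L$ is a path $R_0,\dots,R_L$ in $\mathcal P(X)$ together with times $t_{i,x}$, for $0\le i<K$ and $x\in W_i$, such that $x\in R_{t_{i,x}}$, and $t_{i,x}<t_{i+1,y}$ for all $x\in W_i$, $y\in W_{i+1}$.
\end{definition}

The rotation lowering indices by one sends the first vertex of Example~\ref{ex:five} to the last. Concatenating the rotated copies of that path gives a $K$-tour of length $5(K-1)$. To beat Proposition~\ref{prop:upper} we need a lower bound with any slope larger than $4$.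

\begin{proposition}\label{prop:tour}
Every $K$-tour has length $L\ge\frac{13}{3}(K-1)$.
\end{proposition}

Let $m_i\le M_i$ be the two times of \emph{phase} $i$. The phase is \emph{joint} if $m_i=M_i$ and \emph{split} otherwise; its \emph{duration} is $\lambda_i=M_i-m_i$. The \emph{transition} from phase $i$ to phase $i+1$ has length $\mu_i=m_{i+1}-M_i\ge1$. For a split phase we write $W_i=\{p,q\}$ with $p$ visited at time $m_i$ and $q$ at time $M_i$. A $K$-tour is \emph{optimal} if it has minimal length among $K$-tours and, among those, the maximal number of joint phases. The dihedral group and reversal of time (which reverses the order of the phases and exchanges $p$ and $q$) preserve $K$-tours, lengths and joint phases, hence optimal tours. It suffices to bound an optimal tour, and we fix one. It satisfies: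
\begin{itemize}
\item[(O)] \emph{if phase $i$ is split, no $R_t$ with $m_i\le t\le M_i$ contains both $p$ and $q$,}
\end{itemize}
since otherwise both times could be changed to $t$.

\begin{lemma}\label{lem:three}
A split phase has $\lambda_i\ge3$. If $\lambda_i=3$, then $p\notin R_t$ for $m_i<t\le M_i$ and $q\notin R_t$ for $m_i\le t<M_i$.
\end{lemma}

\begin{proof}
Let $e$ be the last time in $[m_i,M_i]$ with $p\in R_e$; by (O), $e<M_i$ and $q\notin R_e$. Let $e'\le M_i$ be the first later time with $q\in R_{e'}$. Both statements follow from $e'-e\ge3$, because $\lambda_i=3$ then forces $e=m_i$, $e'=M_i$.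

If $e'-e=1$, then $p\to q$ is a move between disjoint curves, which is impossible. Let $e'-e=2$, $R_e=\{p,A,B\}$, $R_{e+1}=\{y,A,B\}$. Then $R_{e+2}$ consists of $q$ and two of $y,A,B$. It is not $\{q,A,B\}$, since $p,q,A,B$ would be four pairwise disjoint curves. So, after renaming, the second move is $A\to q$ and $R_{e+2}=\{y,q,B\}$. The two moves can be made in the other order: $\{p,q,B\}$ is a pants decomposition, adjacent to $R_e$ because $i(A,q)=2$ and to $R_{e+2}$ because $i(p,y)=2$. The time $e+1$ lies strictly between $m_i$ and $M_i$, so it is not a time of any phase. Replacing $R_{e+1}$ by $\{p,q,B\}$ makes phase $i$ joint without changing the length, against optimality.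
\end{proof}

A transition between two joint phases has $\mu_i\ge5$ by Lemma~\ref{lem:five}. A \emph{mixed} transition, between a joint and a split phase, has $\mu_i\ge2$: the vertex at the joint end contains two curves that cross the curve visited at the other end. A transition between two split phases has $\mu_i\ge1$. Call a transition \emph{tight} if it is mixed with $\mu_i=2$, or joins two split phases with $\mu_i=1$.

These bounds are not enough. A run of split phases could cost $3+1=4$ per phase, and the pattern joint, split, joint could cost $2+3+2=7$ for two phases. The remedy is that a tight transition determines the vertex at which a split phase starts, and that vertex is badly placed for reaching $q$.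

\begin{lemma}\label{lem:shape}
Let phase $i$ be split, with $p=x_l$, $q=x_k$.
\begin{itemize}
\item[(a)] If the transition from phase $i-1$ is tight, then $R_{m_i}=\{p,u_j,w\}$, where $p\in\{x_j,x_{j+1}\}$ and $w$ encloses exactly two of $b_{j+2},c_+,c_-$. If moreover phase $i-1$ is joint, then $w=z_k$.
\item[(b)] If the transition to phase $i+1$ is tight and phase $i+1$ is joint, then $R_{M_i}=\{q,u_j,z_l\}$ with $q\in\{x_j,x_{j+1}\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (b) is (a) for the reversed tour. If phase $i-1$ is split, let $r$ be the curve visited at $M_{i-1}=m_i-1$. It crosses $p$, so the move is $r\to p$, and Lemma~\ref{lem:coexist}(i) applies. If phase $i-1$ is joint, then $R_{M_{i-1}}=\{r,r',B\}$ with $W_{i-1}=\{r,r'\}$. The two moves remove $r$ and $r'$, and $p$, which crosses both, is created by the second. Up to naming, $\{r,r',B\}\to\{r,y,B\}\to\{p,y,B\}$. By Lemma~\ref{lem:coexist}(i), $\{y,B\}=\{u_j,w\}$ with $\{x_j,x_{j+1}\}=\{p,r\}$. The curve $B$ is disjoint from $p,r,r'$, so $B=z_k$ by Lemma~\ref{lem:coexist}(iii); and $z_k\ne u_j$, so $w=z_k$.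
\end{proof}

\begin{lemma}\label{lem:four}
A split phase that is adjacent to a tight transition has $\lambda_i\ge4$.
\end{lemma}

\begin{proof}
After reversing time if necessary, the tight transition precedes phase $i$. Apply the dihedral element that sends $p$ to $x_1$ and the other curve of $\{x_j,x_{j+1}\}$ in Lemma~\ref{lem:shape}(a) to $x_2$. With $m=m_i$ we get $q=x_3$ and $R_m=\{x_1,u_1,w\}$, where $w$ encloses two of $b_3,c_+,c_-$. Suppose $\lambda_i=3$. We show that the three moves either undo themselves or are three sides of a pentagon, whose other two sides are a shorter route.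

By Lemma~\ref{lem:three} the first move is $x_1\to y_1$, and $x_3$ is created by the third. The first move takes place in the side of $u_1$ with holes $b_4,b_1,b_2$, so $y_1$ encloses two of these, and not $\{b_4,b_1\}$, by (P2). Thus $y_1$ encloses $\{b_*,b_2\}$, where $\{b_*,b\}=\{b_1,b_4\}$. Both $y_1$ (by partitions) and $u_1$ cross $x_3$, so the second and third moves remove them, and $w$ survives. Then $w\ne x_1$ is disjoint from $u_1$ and $x_3$, and $w=z_4$ by Lemma~\ref{lem:coexist}(ii).

If the moves are $y_1\to y_2$ and $u_1\to x_3$, then $y_2\ne z_4$ is disjoint from $u_1$ and $x_3$. So $y_2=x_1\in R_{m+2}$, contradicting Lemma~\ref{lem:three}.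

Otherwise they are $u_1\to y_2$ and $y_1\to x_3$, so $R_{m+2}=\{y_1,y_2,z_4\}$ and $R_{m+3}=\{x_3,y_2,z_4\}$. The regions of $y_1\cup x_3$ have hole sets $\{b_*\}$, $\{b_2\}$, $\{b_3\}$, $\{b,c_+,c_-\}$, and $y_2$ is disjoint from $y_1$ and $x_3$. If $y_2$ enclosed $\{c_+,c_-\}$ it would equal $z_4$, and if it enclosed $\{b,c_+\}$ or $\{b,c_-\}$ it would cross $z_4$, by (P1). So by (P2) $y_2$ is the boundary curve of the last region. Now $x_1$ is disjoint from $x_3$ and $i(x_1,y_1)=2$, so $i(x_1,y_2)\le2$ by (P3). The partitions of $x_1$ and $y_2$ cross, with intersections $\{b_*\}$, $\{b\}$, $\{b_2,b_3\}$, $\{c_+,c_-\}$. Hence $i(x_1,y_2)=2$. Since also $i(u_1,x_3)=2$,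
\[
R_m=\{x_1,u_1,z_4\}\to\{x_1,x_3,z_4\}\to\{y_2,x_3,z_4\}=R_{m+3}
\]
is a path of length $2$ whose middle vertex contains $W_i$. Substituting it gives a $K$-tour of length $L-1$, a contradiction.
\end{proof}

The pattern joint, split, joint now costs at least $2+4+2=8$ for two phases: exactly the torus rate. One more move has to be found in this case.

\begin{lemma}\label{lem:fivedur}
If phase $i$ is split, phases $i-1$ and $i+1$ are joint, and both transitions are tight, then $\lambda_i\ge5$.
\end{lemma}

\begin{proof}
After a rotation $p=x_1$, $q=x_3$. Write $m=m_i$, $M=M_i$. By Lemma~\ref{lem:shape}, $R_m=\{x_1,u,z_3\}$ with $u\in\{u_4,u_1\}$ and $R_M=\{x_3,u',z_1\}$ with $u'\in\{u_2,u_3\}$. Lemma~\ref{lem:table} and Lemma~\ref{lem:coexist}(iv) give: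
\begin{itemize}
\item $x_3$ crosses $u_1$ and $u_4$ (it is $x_{j+2}$ for $j=1$ and $x_{j-1}$ for $j=4$), and $z_3$;
\item $u'$ crosses $x_1$ (which is $x_{j-1}$ for $j=2$ and $x_{j+2}$ for $j=3$), $u$, and $z_3$;
\item $z_1$ crosses $x_1$, $z_3$, and $u_1$, $u_4$.
\end{itemize}
So $(x_3,x_1)$ is the only non-crossing pair in $R_M\times R_m$; in particular $R_m\cap R_M=\emptyset$, and all three curves of $R_M$ are created during the phase. By Lemma~\ref{lem:four}, $\lambda_i\ge4$; suppose $\lambda_i=4$. The curve created first is disjoint from two curves of $R_m$, so it is not in $R_M$. Hence the other three moves create the three curves of $R_M$. The curve created second lies in $R_{m+2}$ together with at least one curve of $R_m$, so these two curves are $x_3$ and $x_1$. This contradicts (O).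
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tour}]
Regard the phases as the vertices and the $K-1$ transitions as the edges of a path graph, and cut it at the joint phases into \emph{blocks}. It suffices to show that the time $\ell$ elapsed in each block, the sum of its $\mu_i$ and $\lambda_i$, is at least $\frac{13}{3}$ times its number of transitions. In a block let $a$ be the number of tight transitions and $h$ the number of split phases adjacent to a tight transition. A mixed transition has $\mu\ge3$, and a transition between split phases has $\mu\ge2$, except that tight ones are shorter by one. By Lemmas~\ref{lem:three} and~\ref{lem:four}, $k$ split phases have total duration at least $3k+h$. If $a\ge1$, the tight edges form $\kappa\ge1$ maximal subpaths and cover $a+\kappa$ vertices.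

\emph{A block between two joint phases}, with $k$ split phases and $k+1$ transitions. If $k=0$, then $\ell\ge5$. If $k\ge1$, two transitions are mixed, and
\[
\ell\ge 6+2(k-1)-a+3k+h=5k+4-a+h .
\]
At most two covered vertices are joint, so $h\ge a+\kappa-2\geq a-1$ when $a\ge1$, with $h=a-1$ only if $\kappa=1$ and both ends are covered, that is, $a=k+1$. So $\ell\ge5k+4$ unless all transitions are tight, and $\ell\ge5k+3$ always. For $k=1$ we get $\ell\ge9$ if $a<2$, and $\ell\ge2+5+2=9$ by Lemma~\ref{lem:fivedur} if $a=2$; and $9\ge\frac{26}{3}$. For $k\ge2$, $3(5k+3)\ge13(k+1)$.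

\emph{An initial or final block}, with $k\ge1$ split phases, one joint phase and $k$ transitions. Here $h\ge a$, and $\ell\ge3+2(k-1)-a+3k+h\ge5k+1$.

\emph{No joint phase.} Again $h\ge a$, and $L\ge2(K-1)-a+3K+h\ge5K-2$.
\end{proof}

The constant comes from $k=2$ with all transitions tight, where the count gives $2+4+1+4+2=13$ moves for three transitions.

\section{Twisting numbers}\label{sec:twist}

We need a quantity that measures how much two collections of curves are twisted against each other around a curve $x$, changes by about $N$ under $T_x^N$, and changes by a bounded amount under a move that avoids $x$. We read it off at infinity in the universal cover.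

Give the interior of $X$ a complete hyperbolic metric of finite area, so that the holes are cusps, and let $G\cong\pi_1(X)$ be the deck group acting on $\mathbb H^2$. Curves are represented by closed geodesics, and their lifts are called \emph{lines}. Two lines \emph{cross} if they meet transversally, equivalently if their endpoints are linked on the circle at infinity. Two standard facts are used.
\begin{itemize}
\item[(H1)] Distinct lines have no common endpoint. The stabilizer of a line in $G$ is generated by a translation along it.
\item[(H2)] Let $\varphi$ be a compactly supported diffeomorphism of the interior of $X$, for instance a product of Dehn twists. A lift $\tilde\varphi$ is bi-Lipschitz, extends to a homeomorphism of the closed disc, normalizes $G$, and sends the endpoints of a lift of $\gamma$ to the endpoints of a lift of $\varphi\gamma$; this is a bijection between lifts of $\gamma$ and lifts of $\varphi\gamma$.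
\end{itemize}

Fix a curve $x$ and a lift $\tilde x$. In the upper half-plane let $\tilde x$ be the imaginary axis, with stabilizer generated by $\theta(\zeta)=\omega\zeta$, $\omega>1$. On each of the intervals $I_+=(0,\infty)$ and $I_-=(-\infty,0)$ of the circle at infinity use the coordinate $v=\log|\zeta|/\log\omega\in\mathbb R$, in which $\theta$ is $v\mapsto v+1$. A line $g$ crossing $\tilde x$ has one endpoint in each interval, with coordinates $g^+,g^-$. Put $\mathrm{tw}(g)=g^+-g^-$, and for two such lines
\[
\nu(g,\ell)=\#\{j\in\mathbb Z:\ g\text{ crosses }\theta^j\ell\}.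
\]
The lines $g$ and $\theta^j\ell$ cross if and only if they are not nested half-circles, that is, $(g^+-\ell^+-j)(g^--\ell^--j)<0$. So $\nu(g,\ell)$ is the number of integers strictly between $g^--\ell^-$ and $g^+-\ell^+$, an interval of length $|\mathrm{tw}(g)-\mathrm{tw}(\ell)|$, and
\begin{equation}\label{eq:nu}
\bigl|\,\nu(g,\ell)-|\mathrm{tw}(g)-\mathrm{tw}(\ell)|\,\bigr|\le1 .
\end{equation}
The $\langle\theta\rangle$-orbits of lifts of a curve $\gamma$ that cross $\tilde x$ correspond to the $i(\gamma,x)$ points of $\gamma\cap x$: each such lift meets $\tilde x$ once, and through each point of $\tilde x$ over $\gamma\cap x$ passes exactly one lift, as $\gamma$ is simple.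

For finite sets $A,B$ of curves, each containing a curve that crosses $x$, the \emph{twisting number} $\delta_x(A,B)$ is the maximum of $\nu(g,\ell)$ over lifts $g$ of curves of $A$ and $\ell$ of curves of $B$ that cross $\tilde x$. We write $\gamma$ for $\{\gamma\}$. The maximum is finite, since $\nu$ depends only on the $\langle\theta\rangle$-orbits of $g$ and $\ell$. It is symmetric and monotone in $A$ and $B$. It is defined by linking of endpoints and by the stabilizer of $\tilde x$, so it does not depend on $\tilde x$, and by (H2)
\begin{equation}\label{eq:inv}
\delta_{\varphi x}(\varphi A,\varphi B)=\delta_x(A,B)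
\end{equation}
for every product $\varphi$ of Dehn twists. The function $\mathrm{tw}$ is additive but depends on the metric, while $\nu$ is invariant; \eqref{eq:nu} lets us use both advantages.

\begin{lemma}\label{lem:T012}
\begin{itemize}
\item[(T0)] If $i(a,b)=0$ for all $a\in A$, $b\in B$, then $\delta_x(A,B)=0$.
\item[(T1)] $\delta_x(A,A'')\le\delta_x(A,A')+\delta_x(A',A'')+3$.
\item[(T2)] If $\gamma$ crosses $x$ and $N\ge1$, then $\delta_x(\gamma,T_x^N\gamma)\ge N-3$.
\end{itemize}
\end{lemma}

\begin{proof}
(T0) The geodesics are disjoint or equal, and simple, so no two lifts cross.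

(T1) Let $g,g''$ realize the left side and let $g'$ be any lift from $A'$ crossing $\tilde x$. Three applications of \eqref{eq:nu} and the triangle inequality for $\mathrm{tw}$ give $\nu(g,g'')\le\nu(g,g')+\nu(g',g'')+3$.

(T2) Represent $T=T_x^N$ by a diffeomorphism supported in a thin annulus about $x$. The component of its preimage containing $\tilde x$ is a sector $\Gamma$ about the imaginary axis, and $T$ has a lift $\tilde T$ given on $\Gamma$ by $\zeta\mapsto\omega^{\varepsilon N\beta(\arg\zeta)}\zeta$, where $\varepsilon=\pm1$ and $\beta$ is $0$ on the side of $\Gamma$ facing $I_+$ and $1$ on the side facing $I_-$. The lifts $\theta\tilde T\theta^{-1}$ and $\tilde T$ agree on $\Gamma$, so $\tilde T$ commutes with $\theta$. Since $\tilde T$ preserves $\Gamma$, its two ends and its two sides, it fixes $0$ and $\infty$ and acts on $I_+$ and $I_-$ by increasing homeomorphisms.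

Let $\Omega_\pm$ be the components of the preimage of the complement of the open annulus that adjoin $\Gamma$ on the side of $I_\pm$. On the connected set $\Omega_\pm$ the map $\tilde T$ covers the identity, so it agrees with one deck transformation: the identity on $\Omega_+$, and $\theta^{\varepsilon N}$ on $\Omega_-$. The set $\Omega_+$ covers one side of the annulus, which contains a cusp; so $\Omega_+$ contains a horoball. Its base point $v_0$ lies in $I_+$, because a horoball based at $0$ or $\infty$ meets $\tilde x$. As $\tilde T$ is the identity on the horoball and commutes with $\theta$, it fixes $v_0+\mathbb Z$ pointwise, and being increasing it satisfies $|\tilde T(v)-v|<1$ on $I_+$. The same argument for $\theta^{-\varepsilon N}\tilde T$ and $\Omega_-$ gives $|\tilde T(v)-v-\varepsilon N|<1$ on $I_-$. For a lift $g$ of $\gamma$ crossing $\tilde x$, the line $g'$ with endpoints $\tilde T(g^\pm)$ is a lift of $T\gamma$ by (H2), and $|\mathrm{tw}(g')-\mathrm{tw}(g)|>N-2$. By \eqref{eq:nu}, $\nu(g,g')>N-3$.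
\end{proof}

Large twisting should force many intersections: every strand of $\gamma$ through $x$ meets every strand of $y$ about $\delta_x(\gamma,y)$ times. The difficulty is that different crossings in $\mathbb H^2$ may project to the same point of $X$, when the point is also seen from another lift of $x$. Discarding a bounded number of crossings removes this.

\begin{lemma}\label{lem:T3}
\textup{(T3)} If $\gamma$ and $y$ both cross $x$, then $i(\gamma,y)\ge i(\gamma,x)\,i(y,x)\,\bigl(\delta_x(\gamma,y)-8\bigr)$.
\end{lemma}

\begin{proof}
Let $D=\delta_x(\gamma,y)$ and assume $D>8$; then $\gamma\ne y$ by (T0). Choose representatives $g_p$, $p\in\gamma\cap x$, and $\ell_q$, $q\in y\cap x$, of the $\langle\theta\rangle$-orbits of lifts crossing $\tilde x$. Lifts of $\gamma$ do not cross each other, so by \eqref{eq:nu} the numbers $\mathrm{tw}(g_p)$ lie within $1$ of each other, and so do the numbers $\mathrm{tw}(\ell_q)$. Some pair has $|\mathrm{tw}(g_p)-\mathrm{tw}(\ell_q)|\ge D-1$, so all pairs have this difference at least $D-3$, and $\nu(g_p,\ell_q)\ge D-4$ for all $p,q$.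

Consider the triples $(p,q,j)$ such that $g_p$ crosses $\theta^j\ell_q$. Call a triple \emph{bad} if some lift $x'\ne\tilde x$ of $x$ crosses both $g_p$ and $\theta^j\ell_q$, and \emph{good} otherwise. A lift $x'\ne\tilde x$ does not cross $\tilde x$ and shares no endpoint with it, so its endpoints $v<v'$ lie both in $I_+$ or both in $I_-$; say in $I_+$. Since $x'$ and $\theta x'$ do not cross, we cannot have $v<v+1<v'<v'+1$, so $v'\le v+1$. A line crossing $\tilde x$ crosses $x'$ if and only if its endpoint in $I_+$ lies in $(v,v')$. So if $x'$ crosses $g_p$ and $\theta^j\ell_q$, then $|g_p^+-\ell_q^+-j|<1$, which holds for at most two $j$. Lifts with endpoints in $I_-$ account for at most two more. For each $(p,q)$ at least $D-8$ values of $j$ are therefore good.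

Send a good triple to the image in $X$ of the point $g_p\cap\theta^j\ell_q$, one of the $i(\gamma,y)$ points of $\gamma\cap y$. This map is injective. If $(p,q,j)$ and $(p',q',j')$ have the same image, some $k\in G$ carries the first intersection point to the second. As $\gamma$ and $y$ are simple, $kg_p=g_{p'}$ and $k\theta^j\ell_q=\theta^{j'}\ell_{q'}$. Then $k\tilde x$ crosses $g_{p'}$ and $\theta^{j'}\ell_{q'}$, and goodness gives $k\tilde x=\tilde x$, so $k=\theta^m$. Hence $p=p'$ and $\theta^mg_p=g_p$, so $m=0$; and $\theta^j\ell_q=\theta^{j'}\ell_{q'}$ gives $q=q'$, $j=j'$.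
\end{proof}

Two consequences are needed. The first says that a pants decomposition cannot be far from $y$ around $x$ and also far from $x$ around $y$. The second says that twisting around $x$ changes slowly along paths that avoid $x$. Both use that crossing curves of the planar surface $X$ have $i\ge2$. By (F3) the twisting numbers below are defined.

\begin{lemma}\label{lem:T45}
\begin{itemize}
\item[(T4)] If $x,y$ cross and $B$ is a pants decomposition of $X$ with $x,y\notin B$, then $\min\{\delta_x(y,B),\delta_y(x,B)\}\le11$.
\item[(T5)] If $Q_0,\dots,Q_n$ is a path in $\mathcal P(X)$ with $x\notin Q_t$ for all $t$, then $\delta_x(Q_0,Q_n)\le11n$.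
\end{itemize}
\end{lemma}

\begin{proof}
(T4) If no curve of $B$ crosses both $x$ and $y$, the curves of $B$ that cross $x$ are disjoint from $y$, and $\delta_x(y,B)=0$ by (T0). Let $\beta\in B$ cross both. If $\delta_x(y,\beta)\ge9$ and $\delta_y(x,\beta)\ge9$, then (T3) gives $i(\beta,y)\ge2\,i(\beta,x)$ and $i(\beta,x)\ge2\,i(\beta,y)$, which is impossible for positive numbers. So, say, $\delta_x(y,\beta)\le8$, and $\delta_x(y,B)\le8+\delta_x(\beta,B)+3=11$ by (T1) and (T0).

(T5) Let $Q,Q'$ be adjacent and not contain $x$. If a common curve $a$ crosses $x$, then $\delta_x(Q,Q')\le\delta_x(Q,a)+\delta_x(a,Q')+3=3$. Otherwise only the exchanged curves $\alpha\in Q$, $\beta\in Q'$ cross $x$, and (T3) gives $2=i(\alpha,\beta)\ge4(\delta_x(\alpha,\beta)-8)$, so $\delta_x(Q,Q')=\delta_x(\alpha,\beta)\le8$. By (T1), $\delta_x(Q_0,Q_n)\le8n+3(n-1)$ for $n\ge1$, and for $n=0$ it vanishes by (T0).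
\end{proof}

\section{Short paths from $P_0$ to $fP_0$ are tours}\label{sec:force}

For $x=x_i$ write $e_x=e_i$. It crosses $x$ and is disjoint from the other curve $x_{i+2}$ of its pair, so it serves as a reference for twisting around $x$ that the twist about $x_{i+2}$ does not disturb. Let $C_0$ be an integer bounding all $\delta_x(e_x,x')$, $x'$ a neighbor of $x$, and all $\delta_x(e_x,P_0)$, for $x\in\{x_1,\dots,x_4\}$. It does not depend on $N$ or $K$. Put $C=C_0+14$. Given an integer $\Lambda\ge1$, the length of the paths to be controlled, choose $N=11\Lambda+C+C_0+21$, so that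
\begin{equation}\label{eq:N}
N-C-C_0-9>11\Lambda+11 .
\end{equation}
This is the only place where $N$ must be large. It can be chosen after $\Lambda$ because Proposition~\ref{prop:upper} holds for every $N$.

Let $B_K=P_0$ and $B_j=\tau_jB_{j+1}$, so that $B_j=f_j^{-1}fP_0$ and $B_0=fP_0$: this is the endpoint as seen after undoing the first $j$ phases. We want $B_j$ to be highly twisted around each $y\in V_j$. The last map applied, $\tau_j$, contributes about $N$, but the earlier maps might have twisted $B_{j+1}$ around $y$ in the opposite direction. They have not: $B_{j+1}$ is highly twisted around neighbors of $y$, so by (T4) it is hardly twisted around $y$. This is an induction.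

\begin{lemma}\label{lem:B}
\begin{itemize}
\item[(a)] For $1\le j\le K$ and $x\in V_{j-1}$: $x\notin B_j$ and $\delta_x(e_x,B_j)\le C$.
\item[(b)] For $0\le j<K$, $y\in V_j$ and $x$ a neighbor of $y$: $y\notin B_j$, $\delta_y(e_y,B_j)\ge N-C-6$ and $\delta_y(x,B_j)\ge N-C-C_0-9$.
\end{itemize}
\end{lemma}

\begin{proof}
We use downward induction on $j$. For $j=K$, (a) holds because $P_0$ contains no $x_i$ and $C_0\le C$. Assume (a) for $j+1$, and let $V_j=\{y,y'\}$, so $\tau_j=T_y^NT_{y'}^N$. Then $y\notin B_{j+1}$ and $\tau_jy=y$, so $y\notin B_j$. The map $\tau_j$ sends $y$, $e_y$, $B_{j+1}$ to $y$, $T_y^Ne_y$, $B_j$, because $T_{y'}$ fixes $e_y$; by \eqref{eq:inv}, $\delta_y(T_y^Ne_y,B_j)\le C$. By (T2) and (T1),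
\[
N-3\le\delta_y(e_y,T_y^Ne_y)\le\delta_y(e_y,B_j)+C+3,
\]
and by (T1), $\delta_y(e_y,B_j)\le C_0+\delta_y(x,B_j)+3$. This is (b) for $j$.

If $j\ge1$ and $x\in V_{j-1}$, then $x$ is a neighbor of $y$, and $\delta_y(x,B_j)>11$ by (b) and \eqref{eq:N}. So $x\notin B_j$ by (T0), and $\delta_x(y,B_j)\le11$ by (T4). Then $\delta_x(e_x,B_j)\le\delta_x(e_x,y)+11+3\le C$, which is (a) for $j$.
\end{proof}

\begin{proposition}\label{prop:force}
If there is a path $Q_0=P_0,\dots,Q_n=fP_0$ in $\mathcal P(X)$ with $n\le\Lambda$, then there is a $K$-tour of length $n$.
\end{proposition}

\begin{proof}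
We first show that the path visits the curves $f_ix$, $x\in V_i$, in order.

(1) \emph{Each $y\in V_0$ lies in some $Q_t$.} Otherwise $\delta_y(P_0,B_0)\le11n$ by (T5). But (T1) and Lemma~\ref{lem:B}(b) give $\delta_y(P_0,B_0)\ge\delta_y(e_y,B_0)-C_0-3\ge N-C-C_0-9$, contradicting \eqref{eq:N}.

(2) \emph{If $x\in V_i$, $f_ix\in Q_t$, $i+1<K$ and $y\in V_{i+1}$, then $f_{i+1}y\in Q_{t'}$ for some $t'>t$.} Since $\tau_ix=x$, we have $f_{i+1}x=f_ix\in Q_t$. This curve crosses $f_{i+1}y$, so $f_{i+1}y\notin Q_t$. If no $t'$ existed, the path $f_{i+1}^{-1}Q_t,\dots,f_{i+1}^{-1}Q_n=B_{i+1}$ would avoid $y$. Its first vertex contains $x$, so $\delta_y(x,B_{i+1})\le11n$ by (T5), contradicting Lemma~\ref{lem:B}(b) and \eqref{eq:N}.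

Let $t_{i,x}$ be the \emph{last} time $t$ with $f_ix\in Q_t$. By (1), (2) and induction on $i$ it exists for all $0\le i<K$, $x\in V_i$; and (2), applied at $t=t_{i,x}$, gives $t_{i,x}<t_{i+1,y}$ for $y\in V_{i+1}$.

It remains to turn visits to $f_ix$ into visits to $x$. We undo each twist at the moment when its curve is present, where it costs nothing. Fix $t$. By the order of the times there is a unique $i\le K$ such that the pairs $(i',x)$ with $t_{i',x}<t$ are all pairs with $i'<i$ and, if $i<K$, the pairs $(i,x)$ with $x$ in a proper subset $S\subsetneq V_i$; put $S=\emptyset$ if $i=K$. Define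
\[
h_t=f_i\prod_{x\in S}T_x^N,\qquad R_t=h_t^{-1}Q_t .
\]
A pair with time equal to $t$ has $i'=i$: some curve of $V_i\setminus S$ has time at least $t$, and later phases have strictly larger times. Let $S'\subset V_i\setminus S$ be the set of $x$ with $t_{i,x}=t$. For $x\in S'$ we have $h_t^{-1}f_ix=x$, because twists about curves of $V_i$ fix $x$; hence $x\in R_t$. Moreover $h_{t+1}=h_t\prod_{x\in S'}T_x^N$, also when $S\cup S'=V_i$, since then the right side is $f_i\tau_i=f_{i+1}$. By (F4) the twists $T_x$, $x\in S'$, fix $R_t$, so $h_{t+1}^{-1}Q_t=R_t$. Therefore $R_{t+1}=h_{t+1}^{-1}Q_{t+1}$ is adjacent to $R_t$, and $R_0,\dots,R_n$ with the times $t_{i,x}$ is a $K$-tour.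
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The map $\phi$ is a simplicial embedding by Lemma~\ref{lem:embed}. Given $K\ge2$, let $\Lambda=\lceil\frac{13}{3}(K-1)\rceil$, choose $N$ as in Section~\ref{sec:force}, and put $P=P_0$, $P'=fP_0$. If $d_X(P,P')\le\Lambda$, Proposition~\ref{prop:force} applied to a geodesic and Proposition~\ref{prop:tour} give $d_X(P,P')\ge\frac{13}{3}(K-1)$; if $d_X(P,P')>\Lambda$, this holds as well. Proposition~\ref{prop:upper} gives $d_\Sigma(\phi P,\phi P')\le4K+2C_1$. For $K>13+6C_1$ we have $\frac{13}{3}(K-1)>4K+2C_1$, so $d_X(P,P')>d_\Sigma(\phi P,\phi P')$, and by Lemma~\ref{lem:embed} the image of $\phi$ is not totally geodesic. In fact no geodesic of $\mathcal P(\Sigma)$ between these two vertices lies in the image.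
\end{proof}

In a larger surface the upper bound persists, because the short path can be used with extra curves frozen. The lower bound could fail, since $\mathcal P(\Sigma_{0,n})$ offers more paths than $\mathcal P(\Sigma_{0,6})$; capping holes rules this out.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $Y\cong\Sigma_{1,n-2}$ be a component of $\Sigma_2$ cut along the multicurve $A$, and let $E$ be the union of $A$ with pants decompositions of the other components. Identify $Y$ with the surface $\Sigma$ of Section~\ref{sec:model} with a disc $\Delta$ with $n-5$ holes attached along $b_4$; for $n=6$ nothing is attached. Let $E'$ consist of $b_4$ and a pants decomposition of $\Delta$ if $n\ge7$, and let $E'=\emptyset$ if $n=6$. The surface $Y$ cut along $c$ is $X'=X\cup\Delta\cong\Sigma_{0,n}$, and by Lemma~\ref{lem:embed}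
\[
\phi':\mathcal P(X')\to\mathcal P(\Sigma_2),\qquad \phi'(P)=P\cup\{c\}\cup E,
\]
is a simplicial embedding. Take $K>13+6C_1$ and $f$ as in the previous proof, and consider the vertices $P_0\cup E'$ and $fP_0\cup E'$ of $\mathcal P(X')$.

By Lemma~\ref{lem:embed}, $Q\mapsto Q\cup E'\cup E$ is a simplicial, hence $1$-Lipschitz, map $\mathcal P(\Sigma)\to\mathcal P(\Sigma_2)$. It sends $\phi P$ to $\phi'(P\cup E')$. So the $\phi'$-images of the two vertices are at distance at most $4K+2C_1$.

Capping all but one of the holes of $\Delta$, one at a time, turns $\Delta$ into an annulus, and by Lemma~\ref{lem:cap} it defines a $1$-Lipschitz map $\mathcal P(X')\to\mathcal P(X)$. The curves of $E'$ end up in the annulus, so they do not survive; the image of $P\cup E'$ is a pants decomposition contained in $P$, hence equal to $P$. Therefore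
\[
d_{X'}(P_0\cup E',fP_0\cup E')\ge d_X(P_0,fP_0)\ge\tfrac{13}{3}(K-1)>4K+2C_1,
\]
and by Lemma~\ref{lem:embed} the image of $\phi'$ is not totally geodesic.

For the last sentence, let $\Sigma_2=\Sigma_{g,r}$ with $g\ge1$ and $2g-2+r\ge4$. We build it from $\Sigma_{1,4}$ by orientable gluings.
\begin{itemize}
\item $g=1$, $r\ge4$: attach a disc with $r-3$ holes along $b_4$ (nothing if $r=4$).
\item $g=2$, $r\ge2$: glue $b_1$ to $b_2$, and attach a disc with $r-1$ holes along $b_4$ (nothing if $r=2$).
\item $g\ge3$: glue $b_1$ to $b_2$, which gives genus $2$, and attach along $b_3$ and $b_4$ a connected surface of genus $g-3$ with $r+2$ holes, which raises the genus by $g-2$ and leaves $r$ holes. If $g=3$, $r=0$, glue $b_3$ to $b_4$ instead.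
\end{itemize}
In each case every piece has negative Euler characteristic, so none is a disc or an annulus, and the gluing circles form a multicurve $A$ with $\Sigma_{1,4}$ as a complementary component.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Estevez} Jos\'e L. Est\'evez, \emph{Large flats in the pants graph}, arXiv:1306.3170 (2013).
\end{thebibliography}
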